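\title{Periodic rigidity, amenability and one-relator groups}

\begin{abstract}
A finitely generated group is periodically rigid if every subshift of finite type on it that contains no configuration with finite-index stabilizer also contains no configuration with nontrivial stabilizer. Bitar conjectured that the periodically rigid groups are exactly the virtually cyclic groups and the torsion-free virtually $\mathbb Z^2$ groups. We show that no non-amenable finitely generated group is periodically rigid. The witness is the subshift of finite type of arrow fields in which one arrow leaves each point and at least two arrive: counting arrows excludes finite-index stabilizers, while the marriage theorem produces a configuration fixed by any given amenable subgroup. Combined with a direct treatment of the groups $BS(1,n)$ and the HNN decomposition of one-relator groups, this proves the conjecture for all groups with two generators and one relator, and shows that a finitely generated one-relator group is periodically rigid if and only if it is finite cyclic, $\mathbb Z$, $\mathbb Z^2$ or the Klein bottle group.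
\end{abstract}

\section{Introduction}

\subsection*{Subshifts and periods}
Let $G$ be a finitely generated group and $A$ a finite alphabet. A \emph{configuration} is a map $x\in A^G$, and $G$ acts on configurations by the shift $(g\cdot x)(h)=x(g^{-1}h)$. A \emph{pattern} is a map $p\in A^F$ with $F\subset G$ finite; it \emph{appears} in $x$ if the restriction of $g\cdot x$ to $F$ equals $p$ for some $g\in G$. The \emph{subshift} defined by a set $\mathcal F$ of forbidden patterns is the set of configurations in which no pattern of $\mathcal F$ appears. It is a \emph{subshift of finite type} (SFT) if $\mathcal F$ can be taken finite.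

A configuration $x$ is \emph{weakly periodic} if its stabilizer $\{g\in G: g\cdot x=x\}$ is nontrivial, and \emph{strongly periodic} if its stabilizer has finite index in $G$. A subshift is \emph{weakly aperiodic} if it contains no strongly periodic configuration, and \emph{strongly aperiodic} if it contains no weakly periodic configuration. When $G$ is infinite, subgroups of finite index are nontrivial, so a strongly aperiodic subshift is weakly aperiodic. The group $G$ is \emph{periodically rigid} if the converse holds for subshifts of finite type: every weakly aperiodic SFT on $G$ is strongly aperiodic. In a periodically rigid group, finitely many local rules that tolerate one period must tolerate a finite-index group of periods.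

Two reformulations are used throughout. A pattern $p\in A^F$ appears in $x$ if and only if there is $k\in G$ with $x(kf)=p(f)$ for all $f\in F$ (take $k=g^{-1}$). A subgroup $H$ fixes $x$ if and only if $x(hg)=x(g)$ for all $h\in H$ and $g\in G$. Thus local rules are read by right multiplication and periods act by left multiplication. A configuration fixed by $H$ has the form $x(g)=\xi(Hg)$ for a coloring $\xi$ of the coset space $H\backslash G=\{Hg: g\in G\}$, on which $G$ acts on the right, and the local rules become rules for $\xi$: the pattern $p$ appears in $x$ if and only if some $y\in H\backslash G$ has $\xi(yf)=p(f)$ for all $f\in F$. Hence $G$ fails to be periodically rigid exactly when some finite list of local rules can be satisfied on $H\backslash G$ for some $H\neq1$, but on no finite coset space.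

\subsection*{Which groups should be rigid}
If $G$ is finite, every configuration is strongly periodic, so a weakly aperiodic SFT is empty and $G$ is rigid. If $G=\mathbb Z$, every nontrivial subgroup has finite index, so $G$ is rigid. If $G=\mathbb Z^2$ and $H$ is infinite cyclic, then $H\backslash G$ is a cylinder, a line of finite slices. A valid coloring of the cylinder must repeat a long block of slices, and cutting the cylinder between two repetitions and gluing the ends gives a valid coloring of a finite torus. This pigeonhole argument needs a coset space that looks like a line. It is available when $G$ itself looks like a line, and when every nontrivial period removes one of two dimensions; a period of finite order removes none. It is natural to guess that in all other cases suitable local rules can tell a large coset space from the finite ones. Call $G$ \emph{virtually cyclic}, \emph{virtually $\mathbb Z^2$} or \emph{virtually abelian} if it has a subgroup of finite index that is cyclic, isomorphic to $\mathbb Z^2$ or abelian, respectively.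

\medskip
\noindent\textbf{Conjecture (Bitar).} \emph{A finitely generated group is periodically rigid if and only if it is either virtually cyclic or torsion-free virtually $\mathbb Z^2$.}
\medskip

The conjecture is known for virtually nilpotent groups, for polycyclic groups and for Baumslag--Solitar groups. It is also known that a group with a presentation $\langle S\mid r\rangle$, where $|S|\ge3$ and $r$ is a non-empty cyclically reduced word, is not periodically rigid. (A word is \emph{cyclically reduced} if all its cyclic permutations are freely reduced.) The problem treated here comes from the paper of Esnay, Giocanti and Moutot \cite{EGM}: decide whether the conjecture holds for every group $\langle a,b\mid r\rangle$ with two generators and one non-empty cyclically reduced relator.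

\subsection*{Results}
For $n\ne0$ let $BS(1,n)=\langle a,t\mid tat^{-1}=a^n\rangle$. Then $BS(1,1)=\mathbb Z^2$, and $BS(1,-1)$ is the Klein bottle group.

\begin{theorem}\label{thm:two}
Let $r$ be a non-empty cyclically reduced word in $a^{\pm1},b^{\pm1}$ and $G=\langle a,b\mid r\rangle$. Then $G$ is periodically rigid if and only if $G$ is virtually cyclic or torsion-free virtually $\mathbb Z^2$. More precisely, exactly one of the following holds.
\begin{enumerate}
\item[(1)] $G\cong\mathbb Z$, or $G\cong BS(1,1)$, or $G\cong BS(1,-1)$. Then $G$ is periodically rigid.
\item[(2)] $G\cong BS(1,n)$ with $|n|\ge2$. Then $G$ is not periodically rigid, and is neither virtually cyclic nor virtually $\mathbb Z^2$.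
\item[(3)] $G$ contains a free subgroup of rank $2$. Then $G$ is not periodically rigid, and is neither virtually cyclic nor virtually $\mathbb Z^2$.
\end{enumerate}
\end{theorem}

The main point is case (3), which follows from a statement about all non-amenable groups. We use amenability in the form of F{\o}lner's characterization: a group $\Gamma$ is \emph{amenable} if and only if for every finite $K\subset\Gamma$ with $1\in K$ and every $\delta>0$ there is a finite non-empty $E\subset\Gamma$ with
\begin{equation}\label{eq:folner}
|EK|\le(1+\delta)|E| ,
\end{equation}
where $EK=\{ek: e\in E,\ k\in K\}$. In the same way, $FS=\{ys: y\in F,\ s\in S\}$ for $F\subset H\backslash G$ and $S\subset G$.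

\begin{theorem}\label{thm:nonamenable}
Let $G$ be a finitely generated non-amenable group. There is an SFT $X$ on $G$ such that
\begin{enumerate}
\item[(a)] every amenable subgroup $H\le G$ fixes some $x\in X$;
\item[(b)] if $H\le G$ fixes some $x\in X$, then there is a finite $S\subset G$ with $|FS|\ge2|F|$ for all finite $F\subset H\backslash G$; in particular $H$ has infinite index.
\end{enumerate}
Hence $X$ is weakly aperiodic but not strongly aperiodic, and $G$ is not periodically rigid.
\end{theorem}

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] Bitar's conjecture holds for every non-amenable finitely generated group: every periodically rigid finitely generated group is amenable.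
\item[(b)] For any finite $S\ne\emptyset$ and any non-empty cyclically reduced word $r$ in $S^{\pm1}$, the group $\langle S\mid r\rangle$ is periodically rigid if and only if it is finite cyclic, $\mathbb Z$, $\mathbb Z^2$ or the Klein bottle group.
\end{enumerate}
\end{theorem}

Part (a) reduces the conjecture to amenable groups, and part (b) reproves the known case $|S|\ge3$. The proofs do not use the known cases listed above. They rest on F{\o}lner's characterization, M.~Hall's marriage theorem, Magnus' Freiheitssatz and Britton's lemma; the last three are recalled where they are needed. Section~\ref{sec:rigid} carries out the pigeonhole argument, Section~\ref{sec:nonamenable} proves Theorem~\ref{thm:nonamenable}, Section~\ref{sec:BS} treats $BS(1,n)$, Section~\ref{sec:structure} shows that the three cases of Theorem~\ref{thm:two} are exhaustive, and Section~\ref{sec:proofs} assembles the proofs.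

\section{Coset spaces that look like a line}\label{sec:rigid}

The model case is an SFT on $\mathbb Z$ whose forbidden patterns have support $\{0,1\}$. A configuration is a bi-infinite walk in the directed graph on $A$ whose edges are the allowed pairs. The walk visits some vertex twice, and the cycle between the two visits, repeated forever, is a periodic configuration. The next lemma recodes a coloring of $H\backslash G$ as a sequence indexed by $\mathbb Z$, in such a way that the local rules see only windows of bounded length, and then repeats this argument.

\begin{lemma}\label{lem:pigeonhole}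
Let $N\le G$ have finite index, and let $\phi:N\to\mathbb Z$ be a surjective homomorphism with kernel $H$. If an SFT $X\subset A^G$ contains a configuration fixed by $H$, then it contains a strongly periodic configuration.
\end{lemma}

\begin{proof}
Write $G=\bigsqcup_{\rho\in R}N\rho$ with $R$ finite. Every sequence $z:\mathbb Z\to A^R$ defines a configuration $x_z(\nu\rho)=z(\phi(\nu))_\rho$ for $\nu\in N$, $\rho\in R$. Let $x\in X$ be fixed by $H$. If $\phi(\nu)=\phi(\nu')$, then $\nu'\nu^{-1}\in H$ and $x(\nu'\rho)=x(\nu\rho)$; so $x=x_z$ for some $z$.

Let $F\subset G$ be a finite set containing the supports of finitely many forbidden patterns that define $X$. For $\rho\in R$ and $f\in F$ write $\rho f=\nu_{\rho,f}\,\rho_f$ with $\nu_{\rho,f}\in N$ and $\rho_f\in R$, put $i_{\rho,f}=\phi(\nu_{\rho,f})$, and let $D$ bound all $|i_{\rho,f}|$. For every sequence $z'$,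
\begin{equation}\label{eq:window}
x_{z'}(\nu\rho f)=z'\bigl(\phi(\nu)+i_{\rho,f}\bigr)_{\rho_f}.
\end{equation}
Suppose that every window of length $2D+1$ of $z'$ occurs in $z$. Given $\nu\rho\in G$, put $m=\phi(\nu)$, choose $m'$ with $z'(m+i)=z(m'+i)$ for $|i|\le D$, and choose $\nu'\in N$ with $\phi(\nu')=m'$. By \eqref{eq:window}, $x_{z'}(\nu\rho f)=x(\nu'\rho f)$ for all $f\in F$. Thus a forbidden pattern that appears in $x_{z'}$ appears in $x$, and so $x_{z'}\in X$.

It remains to find a periodic $z'$ with this property. There are finitely many windows of length $2D+1$, so there are $p<q$ with $z(p+j)=z(q+j)$ for $0\le j\le 2D$. Let $d=q-p$ and let $z'$ be the $d$-periodic sequence that agrees with $z$ on $[p,q-1]$. For $m\in[q,q+2D]$ we have $z(m)=z(m-d)$, so induction on $m$ shows that $z'$ agrees with $z$ on $[p,q+2D]$. Every window of length $2D+1$ of $z'$ equals one that starts in $[p,q-1]$; that window lies in $[p,q+2D]$, so it occurs in $z$. Hence $x_{z'}\in X$, and $x_{z'}$ is fixed by $\phi^{-1}(d\mathbb Z)$, which has index $d$ in $N$.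
\end{proof}

\begin{proposition}\label{prop:rigid}
Virtually cyclic groups and torsion-free virtually $\mathbb Z^2$ groups are periodically rigid.
\end{proposition}

\begin{proof}
Finite groups were treated in the introduction. If $G$ has a subgroup $N\cong\mathbb Z$ of finite index, Lemma~\ref{lem:pigeonhole} with $H=1$ shows that every non-empty SFT contains a strongly periodic configuration; a weakly aperiodic SFT is therefore empty.

Let $G$ be torsion-free with a subgroup $N_0\cong\mathbb Z^2$ of finite index. Let $X$ be an SFT and let $x\in X$ be fixed by $h\ne1$; we show that $X$ is not weakly aperiodic. Two of the cosets $N_0h^i$ coincide, so $h'=h^k\in N_0$ for some $k\ge1$, and $h'\neq1$ because $G$ is torsion-free. Choose $u\in N_0$ linearly independent of $h'$. Then $N=\langle u,h'\rangle$ is free abelian on $u,h'$ and has finite index in $N_0$, hence in $G$. The homomorphism $\phi(u^mh'^{\,l})=m$ has kernel $\langle h'\rangle$, which fixes $x$, and Lemma~\ref{lem:pigeonhole} applies.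
\end{proof}

\begin{remark}
Torsion-freeness is used only to get $h'\neq1$. To see what a period of finite order can do, let $Y$ be a non-empty weakly aperiodic SFT on $\mathbb Z^2$, and let $X$ be the SFT on $\mathbb Z^2\times\mathbb Z/2$ of all $x$ with $x(v,0)=x(v,1)$ for all $v$ and $x(\cdot\,,0)\in Y$. Every $x\in X$ is fixed by $(0,1)$, while a finite-index stabilizer of $x$ would meet $\mathbb Z^2$ in a finite-index subgroup fixing $x(\cdot\,,0)$. So any such $Y$ makes $\mathbb Z^2\times\mathbb Z/2$ non-rigid.
\end{remark}

\section{Non-amenable groups}\label{sec:nonamenable}

We need local rules that hold on no finite coset space, for a reason that survives on infinite ones. Counting provides such a reason: a finite set admits no self-map all of whose fibers have at least two points.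

\subsection*{The free group of rank two}
Let $G$ be free on $a,b$, and take the alphabet $S=\{1,a^{\pm1},b^{\pm1}\}$. Read a configuration $x\in S^G$ as a field of arrows on the Cayley tree, one arrow from each $g$ to $g\,x(g)$. The arrow at $gt^{-1}$ points to $g$ exactly when $x(gt^{-1})=t$. Impose the rule that every vertex receives at least two arrows.

No configuration obeying the rule is strongly periodic. If it were fixed by $H$ of finite index, the arrows would descend to the finite set $H\backslash G$, with one arrow leaving each point. The two arrows arriving at $g$ carry different labels $t\ne t'$, so they start in different cosets of $H$, and each point of $H\backslash G$ would receive at least two arrows. That is too many arrows.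

Some configuration obeying the rule is fixed by $a$. Put $x(g)=a$ for $g\in\langle a\rangle$, and $x(g)=s^{-1}$ if $g\notin\langle a\rangle$ and the reduced word of $g$ ends with the letter $s$; see Figure~\ref{fig:tree}. Left multiplication by $a$ preserves $\langle a\rangle$ and does not change the last letter of a word outside $\langle a\rangle$, so $a\cdot x=x$. The vertex $a^m$ receives arrows from $a^{m-1}$, $a^mb$ and $a^mb^{-1}$, and a vertex $g\notin\langle a\rangle$ receives arrows from the three reduced words that extend $g$ by one letter. Hence the free group of rank $2$ is not periodically rigid.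

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.95]
\foreach \x in {0,3,6} {
  \fill (\x,0) circle (1.6pt);
  \foreach \s in {1,-1} {
    \fill (\x,1.2*\s) circle (1.6pt);
    \fill (\x,1.9*\s) circle (1.2pt);
    \fill (\x-0.7,1.2*\s) circle (1.2pt);
    \fill (\x+0.7,1.2*\s) circle (1.2pt);
    \draw[->] (\x,1.2*\s) -- (\x,0.1*\s);
    \draw[->] (\x,1.9*\s) -- (\x,1.3*\s);
    \draw[->] (\x-0.7,1.2*\s) -- (\x-0.1,1.2*\s);
    \draw[->] (\x+0.7,1.2*\s) -- (\x+0.1,1.2*\s);
  }
}
\draw[->,thick] (-1.6,0) -- (-0.1,0);
\draw[->,thick] (0,0) -- (2.9,0);
\draw[->,thick] (3,0) -- (5.9,0);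
\draw[thick] (6,0) -- (7.6,0);
\node[below right] at (0,0) {$a^{-1}$};
\node[below right] at (3,0) {$1$};
\node[below right] at (6,0) {$a$};
\node[below right] at (3,1.2) {$b$};
\node[above right] at (3,-1.2) {$b^{-1}$};
\end{tikzpicture}
\caption{Part of an arrow field on the Cayley tree of the free group on $a,b$ that is invariant under left multiplication by $a$. Arrows on the axis $\langle a\rangle$ (thick) point along it, and all other arrows point toward it. One arrow leaves each vertex and three arrive.}
\label{fig:tree}
\end{figure}

The counting half of this argument works in any group. The construction half uses the tree, and in general it is replaced by two steps: the marriage theorem turns an expansion inequality on $H\backslash G$ into an arrow field, and the inequality passes from $G$ to $H\backslash G$ when $H$ is amenable.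

\subsection*{Arrow fields and doubling}
Let $G$ be a group and $S\subset G$ a finite set with $1\in S$. A set $Y$ with a right action of $G$ is \emph{$S$-doubling} if $|FS|\ge2|F|$ for every finite $F\subset Y$. A non-empty $S$-doubling set is infinite, since otherwise $F=Y$ gives $|Y|\ge2|Y|$. Put $T=S^{-1}$ and
\[
X_S=\{x\in T^G:\ \text{for every $g\in G$ there are at least two $t\in T$ with $x(gt^{-1})=t$}\}.
\]
This is an SFT: the forbidden patterns are the $p\in T^S$ for which fewer than two $t\in T$ satisfy $p(t^{-1})=t$.

We use M.~Hall's marriage theorem for infinite families of finite sets: \emph{if $(N_j)_{j\in J}$ is a family of finite subsets of a set $Y$ with $|\bigcup_{j\in J'}N_j|\ge|J'|$ for every finite $J'\subset J$, then there is an injection $\psi:J\to Y$ with $\psi(j)\in N_j$ for all $j$.}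

\begin{proposition}\label{prop:criterion}
A subgroup $H\le G$ fixes some $x\in X_S$ if and only if $H\backslash G$ is $S$-doubling.
\end{proposition}

\begin{proof}
Let $Y=H\backslash G$. Suppose first that $H$ fixes $x\in X_S$. Write $x(g)=\xi(Hg)$ and let $\Phi:Y\to Y$, $\Phi(z)=z\,\xi(z)$, be the arrow map. Let $y=Hg$ and take distinct $t_1,t_2\in T$ with $x(gt_i^{-1})=t_i$. The points $z_i=yt_i^{-1}$ satisfy $\xi(z_i)=t_i$, so $z_1\ne z_2$ and $\Phi(z_i)=y$. Thus every fiber of $\Phi$ has at least two points. If $\Phi(z)\in F$, then $z=\Phi(z)\xi(z)^{-1}\in FS$. Hence $|FS|\ge|\Phi^{-1}(F)|\ge2|F|$ for finite $F\subset Y$.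

Conversely, suppose that $Y$ is $S$-doubling. Each $y\in Y$ must be assigned two points of $yS$ from which arrows will point to $y$, and no point may be assigned twice, since only one arrow leaves it. This is a marriage problem. Consider the finite sets $N_{(y,i)}=yS$ indexed by $(y,i)\in Y\times\{1,2\}$. A finite set of indices with projection $F\subset Y$ has at most $2|F|\le|FS|$ elements, and the union of the corresponding sets is $FS$. By Hall's theorem there is an injection $\psi:Y\times\{1,2\}\to Y$ with $\psi(y,i)\in yS$.

Define $\xi:Y\to T$ as follows. If $z=\psi(y,i)$, choose $s\in S$ with $z=ys$ and put $\xi(z)=s^{-1}$, so that $z\,\xi(z)=y$; the pair $(y,i)$ is determined by $z$ because $\psi$ is injective. If $z$ is not in the image of $\psi$, put $\xi(z)=1$. The configuration $x(g)=\xi(Hg)$ is fixed by $H$. Given $g\in G$, let $y=Hg$, $z_i=\psi(y,i)$ and $t_i=\xi(z_i)$. Then $z_i=yt_i^{-1}=Hgt_i^{-1}$, so $x(gt_i^{-1})=t_i$; and $t_1\neq t_2$ because $z_1\neq z_2$. Hence $x\in X_S$.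
\end{proof}

\subsection*{Doubling passes to quotients by amenable subgroups}
Suppose that $G$ itself is $S$-doubling and let $F\subset H\backslash G$ be finite. Lifting each coset in $F$ to one representative gives a set $E\subset G$ with $|ES|\ge2|F|$, but this says little about $FS$, because many points of $ES$ may lie in the same coset. For $H$ of finite index the collapse is fatal. The remedy is to lift each coset to a translate of a set $U\subset H$ satisfying \eqref{eq:folner}: then $E$ has $|U|$ points in each coset of $F$, while $ES$ has at most $(1+\delta)|U|$ points in each coset of $FS$.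

\begin{lemma}\label{lem:quotient}
If $G$ is $S$-doubling and $H\le G$ is amenable, then $H\backslash G$ is $S$-doubling.
\end{lemma}

\begin{proof}
Let $F\subset H\backslash G$ be finite. Choose a representative $l_c\in c$ for every coset $c\in H\backslash G$. For $c\in F$ and $s\in S$, the element $l_cs$ lies in the coset $cs$, so $l_cs=h_{c,s}\,l_{cs}$ with $h_{c,s}\in H$. Let $L=\{1\}\cup\{h_{c,s}: c\in F,\ s\in S\}$, a finite subset of $H$. Given $\delta>0$, take a finite non-empty $U\subset H$ with $|UL|\le(1+\delta)|U|$, and let $E=\bigcup_{c\in F}Ul_c$. The sets $Ul_c\subset c$ are disjoint, so $|E|=|U||F|$. Since $ul_cs=uh_{c,s}\,l_{cs}$, we have $ES\subset\bigcup_{c'\in FS}UL\,l_{c'}$, and therefore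
\[
2|U||F|=2|E|\le|ES|\le(1+\delta)|U||FS| .
\]
Divide by $|U|$ and let $\delta\to0$.
\end{proof}

We record the examples that will be needed.

\begin{lemma}\label{lem:examples}
Cyclic groups and $\mathbb Z^2$ are amenable. A group that contains a free subgroup of rank $2$ is not amenable.
\end{lemma}

\begin{proof}
For a finite group $\Gamma$ take $E=\Gamma$ in \eqref{eq:folner}. For $\mathbb Z^d$ and $K\subset[-\lambda,\lambda]^d$ take $E=[1,m]^d$; then $|E+K|\le(m+2\lambda)^d\le(1+\delta)m^d$ for large $m$.

Let $\Gamma\le G$ be free on $p,q$ and let $K=\{1,p^{\pm1},q^{\pm1}\}$. Each reduced word has at least three reduced extensions by one letter, and distinct words have no common extension; so $|EK|\ge3|E|$ for finite $E\subset\Gamma$. A finite $E\subset G$ is the disjoint union of its intersections with the cosets $g\Gamma$, each of which is preserved by right multiplication by $K$. Applying the inequality in each coset gives $|EK|\ge3|E|$, so \eqref{eq:folner} fails for $\delta=1$.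
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonamenable}]
Since $G$ is not amenable, there are a finite $K\ni1$ and $\varepsilon>0$ with $|EK|\ge(1+\varepsilon)|E|$ for all finite $E\subset G$. Iterating, $|EK^m|\ge(1+\varepsilon)^m|E|$, where $K^m$ is the set of products of $m$ elements of $K$. Take $m$ with $(1+\varepsilon)^m\ge2$ and $S=K^m$. Then $1\in S$ and $G$ is $S$-doubling. Let $X=X_S$.

Part (a) follows from Lemma~\ref{lem:quotient} and Proposition~\ref{prop:criterion}. Part (b) follows from Proposition~\ref{prop:criterion} and the fact that non-empty doubling sets are infinite. By (b), no stabilizer of a configuration in $X$ has finite index, so $X$ is weakly aperiodic. The trivial group is amenable, so there is $g\neq1$ in $G$; the cyclic group $\langle g\rangle$ is amenable, and by (a) it fixes some $x\in X$. So $X$ is not strongly aperiodic.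
\end{proof}

\begin{corollary}\label{cor:virtual}
Virtually cyclic groups and virtually $\mathbb Z^2$ groups are amenable.
\end{corollary}

\begin{proof}
Such a group $G$ is finitely generated and has an amenable subgroup $H$ of finite index. If $G$ were not amenable, parts (a) and (b) of Theorem~\ref{thm:nonamenable} would force $H$ to have infinite index.
\end{proof}

\begin{remark}
Non-amenability is used only to find $S$, and it cannot be dispensed with: if $G$ is amenable, \eqref{eq:folner} with $K=S$ and $\delta=\frac12$ shows that $G$ is not $S$-doubling, so $X_S$ is empty for every $S$ by Proposition~\ref{prop:criterion} with $H=1$.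
\end{remark}

\section{The groups $BS(1,n)$}\label{sec:BS}

\begin{lemma}\label{lem:BS}
Let $n\neq0$ and $G=BS(1,n)$. Let $\sigma:G\to\mathbb Z$ be the homomorphism with $\sigma(t)=1$, $\sigma(a)=0$.
\begin{enumerate}
\item[(a)] The element $a$ has infinite order.
\item[(b)] $G$ is solvable, and contains no free subgroup of rank $2$.
\item[(c)] If $|n|\ge2$, then $G$ is not virtually abelian.
\item[(d)] If $n=\pm1$, then $G$ is torsion-free and $\langle a,t^2\rangle\cong\mathbb Z^2$ has index $2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Map $a$ to $v\mapsto v+1$ and $t$ to $v\mapsto nv$ in the group of affine bijections of $\mathbb Q$. Then $tat^{-1}$ maps to $v\mapsto n(v/n+1)=v+n$, so the relation is respected, and the image of $a$ has infinite order.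

(b) Let $a_i=t^iat^{-i}$ for $i\in\mathbb Z$. Conjugating the relation by $t^i$ gives $a_{i+1}=a_i^{\,n}$, so of any two $a_i$ one is a power of the other, and the subgroup $M$ that they generate is abelian. It contains $a$ and is normalized by $t$, so it is normal, and $G/M$ is generated by $t$. Hence $G$ is solvable, and so are its subgroups. The free group of rank $2$ is not solvable, since it maps onto $A_5$.

(c) Suppose that $G$ has an abelian subgroup of finite index. It contains positive powers of $a$ and of $t$, hence $a^k$ and $t^k$ for some $k\ge1$. Then $a^{kn^k}=t^ka^kt^{-k}=a^k$, and (a) gives $n^k=1$, which is false for $|n|\ge2$.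

(d) Here $n^2=1$, so $ta=a^nt$ and $t^{-1}a=a^nt^{-1}$, and every element has the form $a^it^j$. The exponent $j$ is determined by $\sigma$, and then $i$ is determined by (a). An element of finite order has $j=0$, hence $i=0$. Since $t^2$ commutes with $a$, the map $(i,j)\mapsto a^it^{2j}$ is an injective homomorphism $\mathbb Z^2\to G$ with image $\sigma^{-1}(2\mathbb Z)$.
\end{proof}

By (b), Lemma~\ref{lem:examples} does not apply to $BS(1,n)$, and we need another obstruction to finite coset spaces. It is arithmetic. Take $n=2$. In a finite quotient of $BS(1,2)$ the images of $a$ and $a^2$ are conjugate, so they have the same order, and that order is odd. A rule that makes two colors alternate along every line $g\langle a\rangle$ cannot be satisfied on a cycle of odd length.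

\begin{proposition}\label{prop:BS}
If $|n|\ge2$, then $G=BS(1,n)$ is not periodically rigid.
\end{proposition}

\begin{proof}
Let
\[
X=\{x\in(\mathbb Z/|n|)^G:\ x(ga)=x(g)+1\ \text{ for all } g\in G\},
\]
the SFT whose forbidden patterns are the $p$ on $\{1,a\}$ with $p(a)\neq p(1)+1$.

\emph{$X$ is weakly aperiodic.} Suppose that $x\in X$ has a stabilizer of finite index. The intersection $N$ of its finitely many conjugates is a normal subgroup of finite index that fixes $x$. Let $k$ be the order of $a$ in $G/N$. The order of $a^n$ in $G/N$ is $k/\gcd(k,n)$, and $a^n$ is conjugate to $a$; so $\gcd(k,n)=1$. On the other hand $a^k\in N$ gives $x(a^k)=x(1)$, while the rule gives $x(a^k)=x(1)+k$. Hence $|n|$ divides $k$, and $|n|=\gcd(k,n)=1$, a contradiction.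

\emph{$X$ is not strongly aperiodic.} Let $H=\langle t\rangle$, which is nontrivial since $\sigma(t)=1$. The group $\langle a\rangle\cong\mathbb Z$ acts freely on $H\backslash G$: if $Hga^m=Hg$, then $ga^mg^{-1}=t^j$ for some $j$; applying $\sigma$ gives $j=0$, so $a^m=1$ and $m=0$. Choose a base point $y_\lambda$ in each orbit. Every point of $H\backslash G$ is uniquely of the form $y_\lambda a^m$, and we put $\xi(y_\lambda a^m)=m \bmod |n|$. Then $\xi(ya)=\xi(y)+1$ for all $y$, so $x(g)=\xi(Hg)$ lies in $X$ and is fixed by $t$.
\end{proof}

\section{Groups with two generators and one relator}\label{sec:structure}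

We recall the two tools. \emph{Magnus' Freiheitssatz:} if $r$ is a cyclically reduced word in $S^{\pm1}$ and $S'\subset S$ omits a generator that occurs in $r$, then $S'$ freely generates a free subgroup of $\langle S\mid r\rangle$.

Let $B$ be a group and $\theta:A_0\to A_1$ an isomorphism between subgroups of $B$. The \emph{HNN extension} is the group $B^*=\langle B,t\mid tgt^{-1}=\theta(g),\ g\in A_0\rangle$; it suffices to impose the relation for generators $g$ of $A_0$. The natural map $B\to B^*$ is injective. In a word $g_0t^{\varepsilon_1}g_1\cdots t^{\varepsilon_m}g_m$ with $g_i\in B$ and $\varepsilon_i=\pm1$, a \emph{pinch} is a subword $t\,g_i\,t^{-1}$ with $g_i\in A_0$ or $t^{-1}g_i\,t$ with $g_i\in A_1$. \emph{Britton's lemma:} such a word with $m\ge1$ and no pinch represents a nontrivial element of $B^*$.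

\begin{lemma}\label{lem:HNN}
If $A_0\neq B$ and $A_1\ne B$, then $B^*$ contains a free subgroup of rank $2$.
\end{lemma}

\begin{proof}
Pick $b_0\in B\setminus A_0$ and $b_1\in B\setminus A_1$. We look for a partner of $t$ that contains one letter $t$, shielded on the right by $b_0$ against pinches $tgt^{-1}$ and on the left by $b_1$ against pinches $t^{-1}gt$. So let $w=b_1tb_0$. Take a non-empty freely reduced word in $t^{\pm1},w^{\pm1}$ and substitute for $w$. Each factor contributes exactly one letter $t^{\pm1}$, with the sign of its exponent. A pinch can therefore only come from two adjacent factors with opposite exponents, and since the word is reduced these are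
\[
tw^{-1}=t\,b_0^{-1}\,t^{-1}b_1^{-1},\quad
wt^{-1}=b_1t\,b_0\,t^{-1},\quad
t^{-1}w=t^{-1}b_1\,t\,b_0,\quad
w^{-1}t=b_0^{-1}t^{-1}b_1^{-1}\,t .
\]
None is a pinch, because $b_0^{\pm1}\notin A_0$ and $b_1^{\pm1}\notin A_1$. By Britton's lemma the word is nontrivial in $B^*$, so $t$ and $w$ freely generate a free group.
\end{proof}

Both hypotheses are needed: $BS(1,n)$ is an HNN extension of $B=A_0=\langle a\rangle$, it is also one with $B=A_1$ after replacing $t$ by $t^{-1}$, and it contains no free group of rank $2$.

To exhibit $\langle a,b\mid r\rangle$ as an HNN extension we change generators so that one of them, $t$, has exponent sum $0$ in the relator. The relator can then be rewritten as a word in the conjugates $a_i=t^iat^{-i}$ of the other generator, and $t$ shifts the indices.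

\begin{example}
Let $r=u^2v^2$. The automorphism $u\mapsto u$, $v\mapsto vu^{-1}$ of the free group sends $r$ to $u^2vu^{-1}vu^{-1}$, which is conjugate to $uvu^{-1}v$. With $t=u$, $a=v$ this is $tat^{-1}a=a_1a_0$, so the group is $BS(1,-1)$. Let $r=u^2v^{-3}$. The automorphism $u\mapsto uv$, $v\mapsto v$ gives $uvuv^{-2}$, and then $u\mapsto u$, $v\mapsto vu^2$ gives $uvuv^{-1}u^{-2}v^{-1}$. With $t=u$, $a=v$ this is $a_1a_2^{-1}a_0^{-1}$. The group is an HNN extension of $\langle a_0,a_1,a_2\mid a_1a_2^{-1}a_0^{-1}\rangle$, which is free on $a_0,a_1$.
\end{example}

\begin{proposition}\label{prop:structure}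
Let $r$ be a non-empty cyclically reduced word in $a^{\pm1},b^{\pm1}$ and $G=\langle a,b\mid r\rangle$. Then $G\cong\mathbb Z$, or $G\cong BS(1,n)$ for some $n\neq0$, or $G$ contains a free subgroup of rank $2$.
\end{proposition}

\begin{proof}
Let $(\alpha,\beta)$ be the exponent sums of $a$ and $b$ in $r$. The automorphism $a\mapsto a$, $b\mapsto ba^k$ of the free group changes them to $(\alpha+k\beta,\beta)$, and $a\mapsto ab^k$, $b\mapsto b$ changes them to $(\alpha,\beta+k\alpha)$. By the Euclidean algorithm, a composition of such automorphisms makes one of the two sums $0$. Applying an automorphism to $r$, or replacing $r$ by a cyclically reduced conjugate, changes neither the isomorphism type of $G$ nor the fact that $r\neq1$, and conjugation preserves exponent sums. After renaming the generators, we may assume that $G=\langle a,t\mid r\rangle$ with $r$ non-empty, cyclically reduced and of exponent sum $0$ in $t$.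

\emph{Case 1: $t$ does not occur in $r$.} Then $r=a^n$ with $n\neq0$. If $|n|=1$, then $G\cong\mathbb Z$. If $|n|\ge2$, then $G=\langle B,t\rangle$ is the HNN extension of $B=\mathbb Z/|n|\neq1$ with $A_0=A_1=1$, and Lemma~\ref{lem:HNN} applies.

\emph{Case 2: $t$ occurs in $r$.} A non-empty reduced word in $t$ alone has nonzero exponent sum, so $a$ occurs too. After a cyclic permutation,
\[
r=a^{e_1}t^{d_1}a^{e_2}t^{d_2}\cdots a^{e_k}t^{d_k},\qquad e_j=\pm1,\quad d_1+\dots+d_k=0,
\]
where the block $t^{d_j}$ is empty exactly when $d_j=0$. Put $i_j=d_1+\dots+d_{j-1}$, so that $i_1=0$ and $i_{j+1}-i_j=d_j$ with $j$ read modulo $k$. In the free group on $a,t$ we have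
\[
r=a_{i_1}^{e_1}a_{i_2}^{e_2}\cdots a_{i_k}^{e_k},\qquad a_i=t^iat^{-i}.
\]
This word in the letters $a_i$ is cyclically reduced. Indeed, if $i_j=i_{j+1}$ (modulo $k$), then $d_j=0$, so $a^{e_j}$ and $a^{e_{j+1}}$ are cyclically adjacent in $r$ and $e_{j+1}\neq-e_j$. The indices $i_j$ are not all equal, since otherwise all $d_j$ vanish and $t$ does not occur in $r$. Conjugating $r$ by a power of $t$ shifts all indices, so the relator may be taken to be a cyclically reduced word $r_0$ in $a_0,\dots,a_M$ in which both $a_0$ and $a_M$ occur, with $M\ge1$. Adjoining generators $a_0=a$ and $a_{i+1}=ta_it^{-1}$, rewriting the relator as $r_0$ and deleting $a$, we obtain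
\[
G=\langle a_0,\dots,a_M,t\mid r_0,\ ta_it^{-1}=a_{i+1}\ (0\le i<M)\rangle .
\]
Let $B=\langle a_0,\dots,a_M\mid r_0\rangle$, and let $A_0=\langle a_0,\dots,a_{M-1}\rangle$ and $A_1=\langle a_1,\dots,a_M\rangle$ be subgroups of $B$. This presentation is an HNN extension only if $a_i\mapsto a_{i+1}$ defines an isomorphism $A_0\to A_1$, and here the Freiheitssatz is used: since $r_0$ is cyclically reduced and involves $a_M$ and $a_0$, both groups are free on the displayed generators. So $G=B^*$ and $B\le G$.

If $M\ge2$, then $A_0\le G$ is free of rank at least $2$. Let $M=1$, so that $A_0=\langle a_0\rangle$ and $A_1=\langle a_1\rangle$ are infinite cyclic and $G=\langle B,t\mid ta_0t^{-1}=a_1\rangle$. If $B=A_0$, then $a_1=a_0^n$ with $n\neq0$ because $a_1$ has infinite order, and $G=\langle a_0,t\mid ta_0t^{-1}=a_0^n\rangle=BS(1,n)$. If $B=A_1$, then $a_0=a_1^n$ with $n\neq0$, and with $s=t^{-1}$ we get $G=\langle a_1,s\mid sa_1s^{-1}=a_1^n\rangle=BS(1,n)$. Otherwise Lemma~\ref{lem:HNN} applies.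
\end{proof}

\section{Proofs of Theorems~\ref{thm:two} and~\ref{thm:general}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Proposition~\ref{prop:structure}, at least one of (1), (2), (3) holds.

In case (1), $G$ is cyclic or torsion-free virtually $\mathbb Z^2$ by Lemma~\ref{lem:BS}(d), and periodically rigid by Proposition~\ref{prop:rigid}. In case (2), $G$ is not rigid by Proposition~\ref{prop:BS}, and it is neither virtually cyclic nor virtually $\mathbb Z^2$ by Lemma~\ref{lem:BS}(c). In case (3), $G$ is not amenable by Lemma~\ref{lem:examples}; so it is not rigid by Theorem~\ref{thm:nonamenable}, and it is neither virtually cyclic nor virtually $\mathbb Z^2$ by Corollary~\ref{cor:virtual}. In each case the two sides of the equivalence are both true or both false.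

Case (1) excludes (2) and (3), because $G$ is rigid in the first case and not in the other two. Case (2) excludes (3) by Lemma~\ref{lem:BS}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(a) A non-amenable finitely generated group is not periodically rigid by Theorem~\ref{thm:nonamenable}, and is neither virtually cyclic nor virtually $\mathbb Z^2$ by Corollary~\ref{cor:virtual}. So both sides of the conjectured equivalence fail.

(b) Let $G=\langle S\mid r\rangle$. The listed groups are rigid by Proposition~\ref{prop:rigid} and Lemma~\ref{lem:BS}(d), so it remains to show that $G$ is either on the list or not rigid. If $|S|=1$, then $r$ is a nonzero power of the generator and $G$ is finite cyclic. If $|S|=2$, the claim is Theorem~\ref{thm:two}. Let $|S|\ge3$ and let $s\in S$ be a generator that occurs in $r$. By the Freiheitssatz, $S\setminus\{s\}$ freely generates a free subgroup of rank $|S|-1\ge2$. So $G$ is not amenable by Lemma~\ref{lem:examples}, and not rigid by Theorem~\ref{thm:nonamenable}.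
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGM}
Sol\`ene J. Esnay, Ugo Giocanti and Etienne Moutot,
\emph{Period-rigidity of one-relator groups},
arXiv:2502.03602 (2025).

\end{thebibliography}
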